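\title{Colines with two simple copoints in gammoids}

\begin{abstract}
We prove that every simple gammoid of rank at least two has a coline with at least two simple copoints. The proof writes the dual matroid as a contraction of a transversal matroid and makes an extremal choice of a basis, a matching and a node. The constant two is best possible. In a strict gammoid of girth $g$ we find a set $Y$ and $g-1$ further elements $a$ such that each $Y\cup\{a\}$ is a cocircuit. As consequences, every orientation of a loopless gammoid has a nowhere-zero $3$-coflow, and a binary matroid is a gammoid if and only if each of its simple minors of rank at least two has such a coline.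
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a matroid of rank $r\ge 2$ on a finite ground set $E$. A \emph{copoint} (or hyperplane) of $M$ is a flat of rank $r-1$, and a \emph{coline} is a flat of rank $r-2$. If $L$ is a coline, the contraction $M/L$ is a loopless matroid of rank $2$ on $E\setminus L$, and its parallel classes are the sets $H\setminus L$, where $H$ runs through the copoints containing $L$. So these sets partition $E\setminus L$. A copoint $H\supseteq L$ is a \emph{simple} copoint of $L$ if $|H\setminus L|=1$, and \emph{multiple} otherwise. The matroid $M$ itself is \emph{simple} if it has no loops and no parallel pairs.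

Contracting a coline projects $M$ onto a line, and the simple copoints count the elements that do not collide with any other element. In a simple matroid of rank $2$ nothing is projected: the only coline is $\emptyset$, every copoint is simple, and there are at least two. In the uniform matroid $U_{r,n}$, whose bases are all $r$-element subsets of an $n$-element set, every coline has $r-2$ elements and $n-r+2\ge 2$ copoints, all simple. In a simple matroid of rank $3$ the colines are the points and the copoints are the lines, so a coline with two simple copoints is a point on two $2$-point lines. Such a point need not exist. In the Fano plane every line has three points. In the cycle matroid $M(K_4)$ every edge lies in two triangles, which are $3$-point lines, and forms a $2$-point line with the edge disjoint from it; so every coline of $M(K_4)$ has exactly one simple copoint.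

A matroid $M$ on $E$ is a \emph{gammoid} if there are a directed graph $D=(V,A)$ with $E\subseteq V$ and a set $B\subseteq V$ such that $X\subseteq E$ is independent in $M$ if and only if $X$ is \emph{linked} to $B$: there are $|X|$ pairwise vertex-disjoint directed paths, each starting in $X$ and ending in $B$, with each element of $X$ the start of exactly one of them. A path may consist of a single vertex. We may take $D$ finite, because $M$ does not change if we keep only $E$ and one family of paths for each independent set. The gammoid is \emph{strict} if one can take $E=V$. For example, $U_{r,n}$ is a gammoid: let $B$ consist of $r$ vertices outside $E$ and draw all arcs from $E$ to $B$.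

In a gammoid the only cause of dependence is a bottleneck: by Menger's theorem, $X$ is dependent exactly when fewer than $|X|$ vertices meet all paths from $X$ to $B$. One may therefore expect gammoids to behave like uniform matroids rather than like the Fano plane or $M(K_4)$. The following question comes from the paper of Chidiac and Hochst\"attler \cite{CH}.

\begin{quote}
\emph{Does every simple gammoid of rank at least $2$ have a coline with at least two simple copoints?}
\end{quote}

\begin{theorem}\label{thm:main}
Every simple gammoid of rank at least $2$ has a coline with at least two simple copoints.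
\end{theorem}

A coline with two simple copoints is a substitute for a vertex of degree two in a graph (Example~\ref{ex:degree}), and such a vertex is what one removes in order to color a graph with three colors by induction. Section~\ref{sec:coflow} runs this induction for oriented matroids and shows that every orientation of a loopless gammoid has a nowhere-zero $3$-coflow.

The proof of Theorem~\ref{thm:main} takes place in the dual $N=M^*$. There the task is to find two circuits that differ in one element each (Section~\ref{sec:cocircuits}). We write $N$ as a contraction of a transversal matroid and read off fundamental circuits from reachability in a digraph (Section~\ref{sec:rep}). An extremal choice then forces many fundamental circuits to agree (Sections \ref{sec:example} and~\ref{sec:extremal}). For strict gammoids this already gives a stronger statement in terms of the girth (Section~\ref{sec:strict}); for general gammoids one also has to take the contracted set as small as possible (Section~\ref{sec:minimal}). Section~\ref{sec:sharp} shows that both bounds are sharp, and Section~\ref{sec:binary} proves a converse of Theorem~\ref{thm:main} for binary matroids.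

\section{Background}\label{sec:background}

We write $Y+a$ for $Y\cup\{a\}$ and $Y-a$ for $Y\setminus\{a\}$.

\paragraph{Duality and minors.}
The bases of the dual $M^*$ are the complements of the bases of $M$. The \emph{cocircuits} of $M$ are the circuits of $M^*$; they are the complements of the copoints of $M$. The rank functions are related by
\begin{equation}\label{eq:dualrank}
r_M(S)=|S|-r(M^*)+r_{M^*}(E\setminus S)\qquad(S\subseteq E).
\end{equation}
Deletion and contraction are dual: $(M\setminus K)^*=M^*/K$. If $K$ is independent in $M$, then a set $S\subseteq E\setminus K$ is independent in $M/K$ if and only if $S\cup K$ is independent in $M$, and $r_{M/K}(S)=r_M(S\cup K)-|K|$. If $X$ is a basis of $M$ and $a\notin X$, then $X+a$ contains a unique circuit, the \emph{fundamental circuit}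
\begin{equation}\label{eq:fund}
C_M(a,X)=\{a\}\cup\{x\in X:\ X-x+a\text{ is a basis of }M\}.
\end{equation}
The cocircuits of the cycle matroid $M(G)$ of a graph $G$ are the \emph{bonds}, the minimal nonempty edge cuts. In a connected graph, the cut between complementary nonempty vertex sets $U$ and $W$ is a bond if and only if both sets induce connected subgraphs.

\paragraph{Transversal matroids.}
Let $S$ be a finite set of elements, $P$ a finite set of \emph{nodes}, and let each $s\in S$ have a neighborhood $\Gamma(s)\subseteq P$. A \emph{matching} of $A\subseteq S$ is an injective map $\theta\colon A\to P$ with $\theta(s)\in\Gamma(s)$ for all $s\in A$, and $A$ is \emph{matchable} if it has a matching. The matchable sets are the independent sets of a matroid on $S$, the \emph{transversal matroid} presented by $(P,\Gamma)$. Deleting elements from a transversal matroid leaves a transversal matroid. We use three facts.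

\begin{itemize}
\item[(F1)] (Ingleton and Piff \cite{IP}.) The strict gammoids are exactly the duals of transversal matroids.
\item[(F2)] (Mason; see \cite{Oxley}.) The class of gammoids is closed under minors and under duality.
\item[(F3)] (Mendelsohn and Dulmage.) If, in a bipartite graph, a matching $\mu_1$ covers a set $S_1$ on one side and a matching $\mu_2$ covers a set $S_2$ on the other side, then some matching covers $S_1\cup S_2$.
\end{itemize}

Fact (F2) is needed only in Sections \ref{sec:coflow} and~\ref{sec:binary}; closure under deletion is immediate from the definition. We recall the proof of (F3). View $\mu_1$ and $\mu_2$ as edge sets. The components of $\mu_1\cup\mu_2$ are common edges, alternating cycles and alternating paths, and in each component we keep either the edges of $\mu_1$ or those of $\mu_2$. Keeping $\mu_1$ fails only on a path with an end in $S_2$ whose edge is not in $\mu_1$, and keeping $\mu_2$ fails only on a path with an end in $S_1$ whose edge is not in $\mu_2$. If both fail on one path, its ends lie on different sides, so it has odd length, and its first and last edges belong to the same matching, a contradiction.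

\section{Cocircuits that differ in one element}\label{sec:cocircuits}

If $L+a$ and $L+b$ are simple copoints of a coline $L$, their complements are the cocircuits $Y+b$ and $Y+a$, where $Y=E\setminus(L\cup\{a,b\})$. The converse holds too. We state it for any number of cocircuits, since Section~\ref{sec:strict} needs this form.

\begin{lemma}\label{lem:cocircuits}
Let $M$ be a matroid of rank $r$ on $E$, and let $Y,A\subseteq E$ be disjoint sets with $A\ne\emptyset$ such that $Y+a$ is a cocircuit for every $a\in A$. Put $F=E\setminus(Y\cup A)$. Then $F\cup(A\setminus A')$ is a flat of rank $r-|A'|$ for every nonempty $A'\subseteq A$. In particular, for distinct $a,b\in A$ the set $F\cup(A\setminus\{a,b\})$ is a coline with the simple copoints $F\cup(A-a)$ and $F\cup(A-b)$.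
\end{lemma}

\begin{proof}
The sets $F\cup(A-a)=E\setminus(Y+a)$ are copoints, and $F\cup(A\setminus A')$ is the intersection of those with $a\in A'$, hence a flat. The set $F\cup A$ properly contains a copoint and so has rank $r$. Remove the elements of $A'$ from $F\cup A$ one at a time. After each step the remaining set is a flat that does not contain the element just removed, so the rank drops by exactly one.
\end{proof}

\begin{example}\label{ex:degree}
Let $G$ be a $2$-connected simple graph and $v$ a vertex of degree two with edges $a=vu$ and $b=vw$. Delete an edge of the path from $u$ to $w$ in a spanning tree of $G-v$. This splits the vertices of $G-v$ into sets $U\ni u$ and $W\ni w$ that induce connected subgraphs. Let $Y$ be the set of edges between $U$ and $W$. Placing $v$ on the side of $W$ gives the bond $Y+a$, and placing it on the side of $U$ gives the bond $Y+b$. By Lemma~\ref{lem:cocircuits}, $M(G)$ has a coline with two simple copoints.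
\end{example}

To prove Theorem~\ref{thm:main} it suffices to find two circuits $Y+a$ and $Y+b$ with $a\ne b$ in $N=M^*$. We look for them among the fundamental circuits of one basis $X$ of $N$: we want two elements $a,b\notin X$ with $C_N(a,X)-a=C_N(b,X)-b$.

\section{Representations of the dual and fundamental circuits}\label{sec:rep}

A \emph{representation} of a matroid $N$ on $E$ consists of a finite set $K$ disjoint from $E$, a finite set $P$ of nodes, and neighborhoods $\Gamma(s)\subseteq P$ for $s\in E\cup K$, such that the transversal matroid $N'$ on $E\cup K$ presented by $(P,\Gamma)$ satisfies
\[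
|P|=r(N'),\qquad K\text{ is independent in }N',\qquad N=N'/K .
\]
Then $A\subseteq E$ is independent in $N$ if and only if $A\cup K$ is matchable, and
\begin{equation}\label{eq:rankN}
r_N(A)=r_{N'}(A\cup K)-|K|\quad(A\subseteq E),\qquad r(N)=|P|-|K|.
\end{equation}

\begin{lemma}\label{lem:rep}
The dual of a gammoid has a representation. The dual of a strict gammoid has a representation with $K=\emptyset$.
\end{lemma}

\begin{proof}
Let $M$ be given by $D=(V,A)$ and $B$, and let $M_s$ be the strict gammoid on $V$ given by the same data. With $K_0=V\setminus E$ we have $M=M_s\setminus K_0$, so $M^*=M_s^*/K_0$, and $M_s^*$ is transversal by (F1). If $M$ is strict, we may take $K_0=\emptyset$. Let $K$ be a maximal independent subset of $K_0$ in $M_s^*$. The elements of $K_0\setminus K$ are loops of $M_s^*/K$, so contracting them is the same as deleting them. Hence $M^*=N'/K$ for the transversal matroid $N'=M_s^*\setminus(K_0\setminus K)$, in which $K$ is independent.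

It remains to reduce the number of nodes to $r(N')$. Take any presentation of $N'$, match one basis, and let $P$ be the set of the $r(N')$ nodes used. Let $B'$ be any basis of $N'$. By (F3) some matching covers both $B'$ and $P$. The elements it covers form an independent set, so it has at most $r(N')$ edges and therefore matches $B'$ onto $P$. Thus every basis, and so every independent set, can be matched into $P$, and removing the other nodes does not change $N'$.
\end{proof}

Fix a representation of $N$. If $X$ is a basis of $N$, then $X\cup K$ is a basis of $N'$, and because $|P|=r(N')$ every matching $\varphi$ of $X\cup K$ is a bijection onto $P$. We call $(X,\varphi)$ a \emph{matched basis}. Every node is occupied by one element, and we record where the occupant could move: let $D_\varphi$ be the digraph on $P$ with an arc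
\[
\varphi(s)\to w\qquad\text{for all } s\in X\cup K \text{ and } w\in\Gamma(s)-\varphi(s).
\]
The arcs leaving a node depend only on its occupant. For $u\in P$ let $\operatorname{reach}_\varphi(u)$ be the set of nodes reachable from $u$ in $D_\varphi$, including $u$, and define the \emph{trace} of $u$ by
\[
X_\varphi(u)=\{x\in X:\ \varphi(x)\in\operatorname{reach}_\varphi(u)\}.
\]
The trace ignores the elements of $K$: they may be moved, but they must stay matched.

One operation is used three times below. Let $a\in E\setminus X$, and let $w_0\to w_1\to\dots\to w_k$ be a path in $D_\varphi$ without repeated nodes and with $w_0\in\Gamma(a)$. To \emph{shift along the path}, send $a$ to $w_0$, send $\varphi^{-1}(w_i)$ to $w_{i+1}$ for $i<k$, release $\varphi^{-1}(w_k)$, and leave all other elements in place. The result is a matching of $(X\cup K)-\varphi^{-1}(w_k)+a$ onto $P$ in which every node off the path keeps its occupant.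

\begin{lemma}\label{lem:fund}
Let $(X,\varphi)$ be a matched basis and $a\in E\setminus X$. Then
\[
C_N(a,X)=\{a\}\cup\bigcup_{w\in\Gamma(a)}X_\varphi(w).
\]
\end{lemma}

\begin{proof}
Let $Q$ be the set of nodes reachable from $\Gamma(a)$ in $D_\varphi$, and let $x\in X$. By \eqref{eq:fund} we must show that $(X\cup K)-x+a$ is matchable if and only if $\varphi(x)\in Q$. If $\varphi(x)\in Q$, shift along a path from $\Gamma(a)$ to $\varphi(x)$. If $\varphi(x)\notin Q$, then $\varphi^{-1}(Q)+a$ is a subset of $(X\cup K)-x+a$ with $|Q|+1$ elements. Its neighbors all lie in $Q$, because $\Gamma(a)\subseteq Q$ and no arc leaves $Q$. So it is not matchable.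
\end{proof}

\section{An example with five elements}\label{sec:example}

Let $E=\{1,\dots,5\}$, $K=\emptyset$, $P=\{p,q\}$ and
\[
\Gamma(1)=\Gamma(2)=\{p\},\qquad \Gamma(3)=\{p,q\},\qquad \Gamma(4)=\Gamma(5)=\{q\}.
\]
Then $N$ has rank $2$ and parallel classes $\{1,2\}$, $\{3\}$, $\{4,5\}$. The circuits of $M=N^*$ are the complements $\{3,4,5\}$, $\{1,2,4,5\}$, $\{1,2,3\}$ of these classes. So $M$ is the simple matroid of rank $3$ formed by two $3$-point lines through the point $3$.

Start with $X=\{1,4\}$, $\varphi(1)=p$, $\varphi(4)=q$. The digraph $D_\varphi$ has no arcs, and the traces are $X_\varphi(p)=\{1\}$ and $X_\varphi(q)=\{4\}$. Lemma~\ref{lem:fund} gives the fundamental circuits $\{1,2\}$, $\{1,3,4\}$, $\{4,5\}$, and no two of them meet $X$ in the same set. Both $2$ and $3$ are adjacent to $p$, but $3$ also sees the basis element $4$ through its second neighbor $q$.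

This defect can be turned into a gain. Exchange $4$ for $3$: let $X'=\{1,3\}$, $\varphi'(1)=p$, $\varphi'(3)=q$. Now there is an arc $q\to p$, and the trace $X'_{\varphi'}(q)=\{1,3\}$ is larger than any trace before. It cannot grow further, and both elements outside $X'$ that are adjacent to $q$ have the expected circuits, $\{1,3,4\}$ and $\{1,3,5\}$. In $M$ this yields the coline $\{2\}$ with the simple copoints $\{2,4\}$ and $\{2,5\}$.

It is no accident that two such elements are available. Deleting all elements adjacent to $q$ lowers the rank of $N$, so these elements contain a cocircuit of $N$, that is, a circuit of $M$. As $M$ is simple, there are at least three of them, and only one occupies $q$. The next section carries out the exchange and the count in general.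

\section{The extremal choice}\label{sec:extremal}

Throughout this section $M$ is a matroid on $E$, and we fix a representation of $N=M^*$ with $P\ne\emptyset$. Among all matched bases $(X,\varphi)$ and nodes $u\in P$, choose a triple $(X,\varphi,u)$ for which $|X_\varphi(u)|$ is maximum, and call it \emph{extremal}. Put
\[
Y=X_\varphi(u),\qquad T=\{t\in P:\ X_\varphi(t)=Y\}.
\]
The nodes of $T$ are the \emph{top nodes}; $u$ is one of them. By maximality, a node whose trace contains $Y$ is a top node. Let
\[
E_T=\{e\in E:\Gamma(e)\cap T\ne\emptyset\},\qquad X_T=X\cap E_T,\qquad K_T=\{\kappa\in K:\Gamma(\kappa)\cap T\ne\emptyset\}.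
\]
We work with all of $T$ and not with $u$ alone, because $T$ has a closure property that makes the count exact.

\begin{lemma}\label{lem:closed}
The map $\varphi$ restricts to a bijection from $X_T\cup K_T$ onto $T$. In particular $|X_T|+|K_T|=|T|\ge1$.
\end{lemma}

\begin{proof}
The occupant of a top node is adjacent to it and so lies in $X_T\cup K_T$. Conversely, let $s\in X\cup K$ have a neighbor $w\in T$. Either $\varphi(s)=w$, or $\varphi(s)\to w$ is an arc. In the second case $X_\varphi(\varphi(s))\supseteq X_\varphi(w)=Y$, so $\varphi(s)\in T$.
\end{proof}

\begin{lemma}[Exchange]\label{lem:exchange}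
For every $a\in E_T\setminus X$, the set $Y+a$ is a circuit of $N$.
\end{lemma}

\begin{proof}
Let $t\in\Gamma(a)\cap T$, so that $X_\varphi(t)=Y$. By Lemma~\ref{lem:fund}, $C_N(a,X)$ contains $Y+a$, and it suffices to show $X_\varphi(w)\subseteq Y$ for all $w\in\Gamma(a)$. Suppose not. Then there are $x\in X\setminus Y$ and a path $w_0\to\dots\to w_k=\varphi(x)$ without repeated nodes and with $w_0\in\Gamma(a)$. Every $w_i$ reaches $\varphi(x)$, while $t$ does not, since $x\notin X_\varphi(t)$. Hence no $w_i$ lies in $\operatorname{reach}_\varphi(t)$; in particular $w_0\ne t$.

Shift along the path. This gives a matched basis $(X',\varphi')$ with $X'=X-x+a$ and $\varphi'(a)=w_0$. The nodes of $\operatorname{reach}_\varphi(t)$ are off the path, so they keep their occupants and their outgoing arcs, and $\operatorname{reach}_{\varphi'}(t)=\operatorname{reach}_\varphi(t)$. The elements of $Y$ occupy nodes of this set and belong to $X'$, so $X'_{\varphi'}(t)\supseteq Y$. Since $t\in\Gamma(a)$ and $t\ne w_0=\varphi'(a)$, the digraph $D_{\varphi'}$ has the arc $w_0\to t$. Therefore $X'_{\varphi'}(w_0)\supseteq Y+a$, which contradicts the choice of $(X,\varphi,u)$.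
\end{proof}

We now need two elements in $E_T\setminus X$. The rank of $E_T$ in $M$ is a lower bound for their number.

\begin{lemma}[Count]\label{lem:count}
$r_M(E_T)\le |E_T\setminus X|=|E_T|-|X_T|$.
\end{lemma}

\begin{proof}
The elements of $(E\setminus E_T)\cup(K\setminus K_T)$ have all their neighbors in $P\setminus T$, so at most $|P|-|T|$ of them can be matched at once. Thus $r_{N'}((E\setminus E_T)\cup K)\le|P|-|T|+|K_T|$. By \eqref{eq:rankN} and Lemma~\ref{lem:closed},
\[
r_N(E\setminus E_T)\le (|P|-|K|)-(|T|-|K_T|)=r(N)-|X_T|.
\]
Now \eqref{eq:dualrank} gives $r_M(E_T)=|E_T|-r(N)+r_N(E\setminus E_T)\le|E_T|-|X_T|$.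
\end{proof}

\section{Strict gammoids and girth}\label{sec:strict}

When $K=\emptyset$, the top nodes are occupied by basis elements, and Lemma~\ref{lem:count} shows that $E_T$ is dependent in $M$. The \emph{girth} of a matroid that has a circuit is the smallest size of a circuit.

\begin{theorem}\label{thm:girth}
Let $M$ be a strict gammoid of rank $r$ on $E$ with at least one circuit, and let $g$ be its girth. There are disjoint sets $Y,A\subseteq E$ with $|A|\ge g-1$ such that $Y+a$ is a cocircuit for all $a\in A$. If $|A|\ge1$, then $F=E\setminus(Y\cup A)$ is a flat of rank $r-|A|$, and for all distinct $a,b\in A$ the set $F\cup(A\setminus\{a,b\})$ is a coline with the simple copoints $F\cup(A-a)$ and $F\cup(A-b)$.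
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:rep}, $N=M^*$ has a representation with $K=\emptyset$. As $M$ has a circuit, $|P|=r(N)=|E|-r>0$. Take an extremal triple and put $A=E_T\setminus X$, which is disjoint from $Y\subseteq X$. By Lemma~\ref{lem:exchange}, $Y+a$ is a cocircuit of $M$ for all $a\in A$. By Lemma~\ref{lem:closed}, $|X_T|=|T|\ge1$, so Lemma~\ref{lem:count} gives $r_M(E_T)<|E_T|$. Hence $E_T$ contains a circuit $C$ of $M$, and $|A|\ge r_M(E_T)\ge|C|-1\ge g-1$. The remaining statements are Lemma~\ref{lem:cocircuits}.
\end{proof}

A simple matroid with a circuit has $g\ge3$, so Theorem~\ref{thm:girth} contains Theorem~\ref{thm:main} for strict gammoids with a circuit.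

\section{Minimal representations and the proof of Theorem~\ref{thm:main}}\label{sec:minimal}

When $K\ne\emptyset$, all top nodes may be occupied by elements of $K$. Then $X_T=\emptyset$, Lemma~\ref{lem:count} says nothing, and $E_T$ can be too small.

\begin{example}\label{ex:relay}
Change the representation of Section~\ref{sec:example} by adding a node $t$ and an element $\kappa$, with $K=\{\kappa\}$, $\Gamma(\kappa)=\{p,q,t\}$ and $\Gamma(3)=\{t\}$. The matroid $N=N'/\kappa$ is the same as before: if $3$ is absent, $\kappa$ can occupy $t$; if $3$ is present, it occupies $t$, and $\kappa$ needs $p$ or $q$ in its place. For $X=\{1,4\}$ we have $\varphi(\kappa)=t$, the arcs are $t\to p$ and $t\to q$, and $X_\varphi(t)=X$. So $(X,\varphi,t)$ is extremal, with $T=\{t\}$, $X_T=\emptyset$ and $E_T=\{3\}$. Lemma~\ref{lem:exchange} yields the single circuit $\{1,3,4\}$.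
\end{example}

In this example $\kappa$ only relays the demand of the element $3$ from $t$ to $\{p,q\}$, and one removes $\kappa$ and $t$ by giving $3$ the neighbors $p$ and $q$ directly. The same can be done whenever the top nodes serve at most one element of $E$. Call a representation of $N$ \emph{minimal} if $|K|$ is as small as possible among all representations of $N$.

\begin{lemma}\label{lem:minimal}
Let $(X,\varphi,u)$ be an extremal triple in a minimal representation of $N$ with $P\ne\emptyset$. If $X_T=\emptyset$, then $|E_T|\ge2$.
\end{lemma}

\begin{proof}
Suppose that $X_T=\emptyset$ and $|E_T|\le1$. By Lemma~\ref{lem:closed}, $\varphi$ maps $K_T$ bijectively onto $T$, and $K_T\neq\emptyset$. We construct a representation of $N$ with node set $P\setminus T$ and contracted set $K\setminus K_T$.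

Let $S=(E\cup K)\setminus K_T$. For $s\in S\setminus E_T$ put $\Gamma'(s)=\Gamma(s)$; this is a subset of $P\setminus T$. If $E_T$ is nonempty, say $E_T=\{a\}$, then $a\notin X$. Let $Q\subseteq T$ be the set of nodes reachable from $\Gamma(a)\cap T$ by paths of $D_\varphi$ that stay inside $T$, and put
\[
\Gamma'(a)=(\Gamma(a)\setminus T)\ \cup\ \bigcup\bigl\{\Gamma(\kappa)\setminus T:\ \kappa\in K_T,\ \varphi(\kappa)\in Q\bigr\}.
\]
These are the nodes outside $T$ at which a chain of displacements started by $a$ can leave $T$. We claim that for every $A\subseteq S$,
\begin{equation}\label{eq:equiv}
A\cup K_T\text{ is matchable for }\Gamma\iff A\text{ is matchable for }\Gamma'.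
\end{equation}

Let $\psi$ be a matching of $A$ for $\Gamma'$; its image lies in $P\setminus T$. If $A\cap E_T=\emptyset$, or if $a\in A$ and $\psi(a)\in\Gamma(a)$, then $\psi$ on $A$ and $\varphi$ on $K_T$ together match $A\cup K_T$ for $\Gamma$. Otherwise $a\in A$ and $\psi(a)\in\Gamma(\kappa)\setminus T$ for some $\kappa\in K_T$ with $\varphi(\kappa)\in Q$. Take a path inside $T$, without repeated nodes, from $\Gamma(a)\cap T$ to $\varphi(\kappa)$, and shift along it. On $T$ the result is a matching of $K_T-\kappa+a$ onto $T$. Send $\kappa$ to $\psi(a)$ and match $A-a$ by $\psi$. This is a matching of $A\cup K_T$ for $\Gamma$.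

Conversely, let $\theta$ be a matching of $A\cup K_T$ for $\Gamma$. On $A\setminus E_T$ it is a matching for $\Gamma'$, and we keep it there. If $A\cap E_T=\emptyset$ we are done, and if $a\in A$ and $\theta(a)\notin T$ we keep $\theta(a)\in\Gamma'(a)$ as well. So let $a\in A$ and $q_0=\theta(a)\in T$. We follow the displacements: given $q_i\in T$, let $\kappa_i=\varphi^{-1}(q_i)\in K_T$, and if $\theta(\kappa_i)\in T$ put $q_{i+1}=\theta(\kappa_i)$. The nodes $q_i$ are distinct. Indeed, suppose $q_i=q_j$ with $j<i$ and $j$ minimal. If $j=0$, then $\theta(\kappa_{i-1})=\theta(a)$, which contradicts injectivity. If $j>0$, then $\theta(\kappa_{i-1})=\theta(\kappa_{j-1})$, so $\kappa_{i-1}=\kappa_{j-1}$ and $q_{i-1}=q_{j-1}$, which contradicts the minimality of $j$. Hence the process stops at some $k$ with $\theta(\kappa_k)\notin T$. Since $q_{i+1}\in\Gamma(\kappa_i)-q_i$, the sequence $q_0\to\dots\to q_k$ is a path of $D_\varphi$ inside $T$ that starts in $\Gamma(a)$, so $\varphi(\kappa_k)=q_k\in Q$ and $\theta(\kappa_k)\in\Gamma'(a)$. This node is not the image under $\theta$ of an element of $A-a$, because $\kappa_k\notin A$. Send $a$ to it. This proves \eqref{eq:equiv}.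

As $K_T$ is independent in $N'$, \eqref{eq:equiv} says that $N'/K_T$ is the transversal matroid presented by $(P\setminus T,\Gamma')$. Its rank is $|P|-|K_T|=|P\setminus T|$, the set $K\setminus K_T$ is independent in it, and $N=(N'/K_T)/(K\setminus K_T)$. This is a representation of $N$ with a smaller contracted set, a contradiction.
\end{proof}

The assumption $|E_T|\le1$ is used in both directions of \eqref{eq:equiv}, where only one chain of displacements has to be routed through $T$. Remark~\ref{rem:K23} gives a minimal representation with $X_T=\emptyset$ and $|E_T|=2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]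
Let $M$ be a simple gammoid of rank at least $2$ on $E$, and let $N=M^*$. If $r(N)=0$, every one-element set is a circuit of $N$, and $|E|\ge2$. Lemma~\ref{lem:cocircuits} applies with $Y=\emptyset$ and $A=E$.

Let $r(N)>0$. By Lemma~\ref{lem:rep}, $N$ has a minimal representation, and $|P|=r(N)+|K|>0$. Take an extremal triple. We first show that $|E_T|\ge2$. If not, then $X_T\ne\emptyset$ by Lemma~\ref{lem:minimal}, so $E_T=X_T$ consists of one element. By Lemma~\ref{lem:count} this element has rank $0$ in $M$, although $M$ has no loops.

Any two elements of the simple matroid $M$ are independent, so $r_M(E_T)\ge2$, and Lemma~\ref{lem:count} gives $|E_T\setminus X|\ge2$. By Lemma~\ref{lem:exchange}, $Y+a$ is a cocircuit of $M$ for every $a\in E_T\setminus X$. Lemma~\ref{lem:cocircuits} with $A=E_T\setminus X$ completes the proof.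
\end{proof}

\begin{remark}\label{rem:parallel}
Parallel pairs must be excluded: in the matroid of rank $2$ that consists of two parallel pairs, both copoints of the coline $\emptyset$ are multiple, and this matroid is a gammoid (take $B=\{e_1,e_2\}$ and the arcs $e_1'\to e_1$, $e_2'\to e_2$). What survives is the following. Let $M$ be a loopless gammoid of rank at least $2$. Keeping one element of each parallel class gives a simple gammoid whose flats correspond to the flats of $M$, since these are unions of parallel classes. So $M$ has a coline $L$ and two copoints $H\supseteq L$ for which $H\setminus L$ is a single parallel class of $M$.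
\end{remark}

\section{Sharpness}\label{sec:sharp}

The constant $2$ in Theorem~\ref{thm:main} cannot be raised: in $U_{r,r}$ every coline has exactly two copoints. These matroids are direct sums of coloops, but there are connected examples as well. Recall that a matroid is \emph{connected} if any two of its elements lie in a common circuit, and \emph{binary} if it is representable over the field with two elements. Cycle matroids are binary, and minors of binary matroids are binary.

\begin{proposition}\label{prop:K2k}
Let $k\ge3$ and $M=M(K_{2,k})$.
\begin{itemize}
\item[(a)] $M$ is a connected simple gammoid of girth $4$.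
\item[(b)] No coline of $M$ has three simple copoints.
\item[(c)] There are no $Y$ and distinct $a_1,a_2,a_3\notin Y$ such that $Y+a_1$, $Y+a_2$, $Y+a_3$ are cocircuits of $M$.
\end{itemize}
\end{proposition}

\begin{proof}
Call the two vertices of degree $k$ the hubs, and let $e_i,f_i$ be the edges at the $i$th vertex of degree two.

(a) The cycles of $K_{2,k}$ are the sets $\{e_i,f_i,e_j,f_j\}$ with $i\ne j$. So $M$ is simple of girth $4$, any two edges lie on a cycle, and a set $X$ of edges is a forest if and only if $e_i,f_i\in X$ for at most one $i$. Consider the digraph with vertices $p,e_i,f_i$ $(1\le i\le k)$ and arcs $e_i\to f_i$, $e_i\to p$, and let $B=\{p,f_1,\dots,f_k\}$. A path from $f_i$ is trivial, and a path from $e_i$ to $B$ ends in $f_i$ or in $p$. It is forced to end in $p$ exactly when $f_i\in X$, and only one path can end in $p$. Hence $X$ is linked to $B$ if and only if $X$ is a forest.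

For (b) and (c) we use the following: there are no three edges $a,b,c$ such that $\{a,b\}$ and $\{a,c\}$ are both bonds. Indeed, deleting two edges at different vertices of degree two leaves the graph connected, because a third vertex of degree two still joins the hubs and every vertex of degree two keeps an edge. So every bond with two edges is some $\{e_i,f_i\}$, and these sets are disjoint.

(b) Let $L$ be a coline. The matroid $M/L$ is binary of rank $2$, and a plane over the field with two elements has three nonzero vectors, so $M/L$ has at most three parallel classes. If $L$ had three simple copoints $L+a$, $L+b$, $L+c$, then $E\setminus L=\{a,b,c\}$, and the complements $\{a,b\}$ and $\{a,c\}$ of two of these copoints would be bonds.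

(c) The symmetric difference of the cuts defined by vertex sets $U$ and $U'$ is the cut defined by the symmetric difference of $U$ and $U'$. So $\{a_1,a_2\}$ and $\{a_1,a_3\}$ would be edge cuts. Every edge lies on a cycle, so no single edge is a cut, and both sets would be bonds.
\end{proof}

The bound $|A|\ge g-1$ in Theorem~\ref{thm:girth} is sharp for $U_{r,n}$ with $n>r\ge1$. This is a strict gammoid by (F1), since its dual $U_{n-r,n}$ is presented by $n-r$ nodes adjacent to all elements. Its girth is $r+1$, and $|A|\le r$ because $F$ has rank $r-|A|\ge0$. By parts (a) and (c) of Proposition~\ref{prop:K2k}, the bound fails for gammoids that are not strict: $M(K_{2,k})$ has $g-1=3$, but $|A|\le 2$ for every admissible pair $Y,A$.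

\begin{remark}\label{rem:K23}
Add to Example~\ref{ex:relay} an element $3'$ with $\Gamma(3')=\{t\}$. The bases of $N=N'/\kappa$ are now the two-element sets that meet two of the pairs $\{1,2\}$, $\{3,3'\}$, $\{4,5\}$. These are the complements of the spanning trees of $K_{2,3}$ when the three pairs are the pairs $\{e_i,f_i\}$, so $N=M(K_{2,3})^*$. We have just seen that $M(K_{2,3})$ is not strict, so $N$ is not transversal by (F1), and the representation is minimal. The extremal triple with $X=\{1,4\}$ has $T=\{t\}$, $X_T=\emptyset$ and $E_T=\{3,3'\}$. Here $\kappa$ cannot be removed: it can relay the demand of $3$ or of $3'$ but not of both, whereas the neighborhoods $\{p,q\}$ would make $3$ and $3'$ independent.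
\end{remark}

\section{Nowhere-zero $3$-coflows in orientations of gammoids}\label{sec:coflow}

An \emph{orientation} $O$ of a matroid $M$ on $E$ assigns to each circuit and to each cocircuit a pair of opposite vectors in $\{0,\pm1\}^E$ with that support, the \emph{signed circuits} and \emph{signed cocircuits}, subject to orthogonality: if the supports of a signed circuit $C$ and a signed cocircuit $D$ meet, then the products $C(e)D(e)$ take both values $+1$ and $-1$. We use the following standard facts.
\begin{itemize}
\item[(O1)] For $e\in E$ there is an orientation $O\setminus e$ of $M\setminus e$, each of whose signed cocircuits is the restriction to $E-e$ of a signed cocircuit of $O$.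
\item[(O2)] For $S\subseteq E$ there is an orientation $O/S$ of $M/S$ whose signed cocircuits, extended by $0$ on $S$, are the signed cocircuits of $O$ that vanish on $S$.
\item[(O3)] Every oriented matroid of rank $2$ is realizable: there are vectors $v_e\in\mathbb R^2$ representing $M$ such that the signed cocircuits are the vectors $(\operatorname{sign}\ell(v_e))_{e\in E}$, where $\ell$ runs through the nonzero linear functionals that vanish on some nonzero $v_e$.
\end{itemize}
Let $\mathcal F(O)\subseteq\mathbb Z^E$ be the lattice generated by the signed cocircuits of $O$. Its elements are the \emph{coflows}, and a coflow $f$ with $f(e)\in\{\pm1,\pm2\}$ for all $e$ is a \emph{nowhere-zero $3$-coflow}.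

The link with coloring is seen in the orientation of $M(G)$ given by directing the edges of a graph $G$. A signed bond with sides $U$ and $W$ is $+1$ on edges from $U$ to $W$ and $-1$ on edges from $W$ to $U$, so it has the form $f(e)=\pi(\text{head of }e)-\pi(\text{tail of }e)$, with $\pi$ the indicator function of $W$. Hence every coflow has this form for some integer function $\pi$ on the vertices, and if $f$ takes values in $\{\pm1,\pm2\}$, then $\pi$ modulo $3$ is a proper coloring of $G$ with three colors. In Example~\ref{ex:degree} the indicator function of $v$ gives a coflow with support $\{a,b\}$, which changes the color of $v$ alone.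

In a general orientation the signed cocircuits with supports $Y+a$ and $Y+b$ need not agree on $Y$ up to a common sign. For four vectors $a,y,b,z$ at increasing angles in $[0,\pi)$, the signed cocircuits vanishing on $a$ and on $b$ are $\pm D_a$ and $\pm D_b$ with $D_a=(0,1,1,1)$ and $D_b=(-1,-1,0,1)$, and neither $D_a+D_b$ nor $D_a-D_b$ vanishes on $\{y,z\}$. The cocircuit in between repairs this: with $D_y=(-1,0,1,1)$ we get $D_a-2D_y+D_b=(1,0,-1,0)$.

\begin{lemma}\label{lem:twoflow}
Let $O$ be an orientation of a matroid $M$, and let $L$ be a coline with simple copoints $L+a$ and $L+b$, $a\ne b$. Then $O$ has a coflow $v$ with support $\{a,b\}$ and $v(a),v(b)\in\{\pm1\}$.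
\end{lemma}

\begin{proof}
By (O2) it suffices to find such a coflow in $O/L$, which has rank $2$, no loops, and the parallel classes $\{a\}$ and $\{b\}$ among others. Take vectors $v_e\neq 0$ as in (O3). Replacing $v_e$ by $-v_e$ changes the sign of the coordinate $e$ in all coflows, which does not affect the claim. So we may assume that all vectors have angles in $[0,\pi)$. Let $S_1,\dots,S_m$ be the parallel classes, with angles $\theta_1<\dots<\theta_m$. For $e\in S_i$ and $e'\in S_j$ the sign of $\det(v_e,v_{e'})$ is that of $\sin(\theta_j-\theta_i)$. So the functional $\det(v_e,\cdot)$ gives the signed cocircuit $D_i$ that equals $-1$ on $S_j$ for $j<i$, equals $0$ on $S_i$, and equals $+1$ on $S_j$ for $j>i$. Writing $\mathbf 1_S$ for the indicator vector of $S$, we have $D_h-D_{h+1}=\mathbf 1_{S_h}+\mathbf 1_{S_{h+1}}$, and for $i<j$ the alternating sum telescopes: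
\[
\sum_{h=i}^{j-1}(-1)^{h-i}(D_h-D_{h+1})=\mathbf 1_{S_i}+(-1)^{j-i-1}\mathbf 1_{S_j}.
\]
Take for $S_i$ and $S_j$ the classes $\{a\}$ and $\{b\}$.
\end{proof}

\begin{corollary}\label{cor:coflow}
Every orientation $O$ of a loopless gammoid $M$ has a coflow $f$ with $f(e)\in\{\pm1,\pm2\}$ for all $e$.
\end{corollary}

Loops must be excluded, since a loop lies in no cocircuit and every coflow vanishes on it.

\begin{proof}
We use induction on $|E|$. For $E=\emptyset$ there is nothing to prove, and for $E\ne\emptyset$ the rank is positive.

Suppose $M$ has a parallel pair $e,e'$, and let $C$ be a signed circuit with support $\{e,e'\}$. By orthogonality, every signed cocircuit $D$ either vanishes on $e$ and $e'$ or satisfies $C(e)D(e)=-C(e')D(e')\ne0$. So $D(e')=\sigma D(e)$ for all $D$, with $\sigma=-C(e)C(e')$, and then $f(e')=\sigma f(e)$ for all coflows $f$ of $O$. The matroid $M\setminus e'$ is a loopless gammoid, so $O\setminus e'$ has a nowhere-zero $3$-coflow. By (O1) it is the restriction of a coflow $f$ of $O$, and $|f(e')|=|f(e)|\in\{1,2\}$.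

If $M$ is simple of rank $1$, then $|E|=1$, and the signed cocircuit with support $E$ is the required coflow.

Let $M$ be simple of rank at least $2$. Theorem~\ref{thm:main} and Lemma~\ref{lem:twoflow} give distinct elements $a,b$ and a coflow $v$ with support $\{a,b\}$ and $v(a),v(b)\in\{\pm1\}$. The matroid $M/a$ is a gammoid by (F2), and it is loopless because $a$ is parallel to no element. By induction $O/a$ has a nowhere-zero $3$-coflow, and by (O2) its extension $h$ by $0$ at $a$ lies in $\mathcal F(O)$. Choose $\varepsilon\in\{\pm1\}$ so that $\varepsilon v(b)$ has the sign of $h(b)$ if $|h(b)|=1$ and the opposite sign if $|h(b)|=2$. Then $f=h+\varepsilon v$ has $|f(a)|=1$; it has $|f(b)|=2$ in the first case and $|f(b)|=1$ in the second; and it equals $h$ elsewhere.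
\end{proof}

\section{Binary matroids}\label{sec:binary}

Since gammoids are closed under minors, Theorem~\ref{thm:main} applies to all simple minors of a gammoid. For binary matroids this property characterizes gammoids, and $M(K_4)$ is the only obstruction. A \emph{parallel extension} of a matroid adds a new element parallel to an existing non-loop, and $M'$ is a \emph{series extension} of $M$ if $M'^*$ is a parallel extension of $M^*$. A \emph{series-parallel network} is a matroid obtained from a one-element matroid by a sequence of series and parallel extensions.

\begin{proposition}\label{prop:binary}
For a binary matroid $M$ the following are equivalent: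
\begin{itemize}
\item[(i)] $M$ is a gammoid;
\item[(ii)] every simple minor of $M$ of rank at least $2$ has a coline with at least two simple copoints;
\item[(iii)] $M$ has no $M(K_4)$-minor.
\end{itemize}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii) follows from (F2) and Theorem~\ref{thm:main}.

(ii)$\Rightarrow$(iii). The matroid $M(K_4)$ is simple of rank $3$, and we saw in Section~\ref{sec:intro} that each of its colines has exactly one simple copoint.

(iii)$\Rightarrow$(i). This is the only step that uses that $M$ is binary. The matroid $U_{2,4}$ has rank $2$ and four parallel classes, so it is not binary and is not a minor of $M$. By a theorem of Brylawski (1971; see \cite[\S12.2]{Oxley}), a matroid with no $U_{2,4}$-minor and no $M(K_4)$-minor is a direct sum of series-parallel networks. It remains to see that each step of the construction stays within gammoids. The two one-element matroids are given by a single vertex that does or does not belong to $B$. A direct sum of gammoids is given by the disjoint union of their digraphs. For a parallel extension at $e$, add a vertex $e'\notin B$ whose only arc is $e'\to e$. No path passes through $e'$, so sets not containing $e'$ are linked to $B$ as before.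 A path from $e'$ to $B$ continues through $e$, so no set containing both $e$ and $e'$ is linked, and a set $X$ with $e'\in X$, $e\notin X$ is linked if and only if $X-e'+e$ is. Hence $e'$ is parallel to $e$. Series extensions of gammoids are gammoids by closure under duality (F2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{CH}
Lamar Chidiac and Winfried Hochst\"attler,
\emph{Positroids are 3-colorable},
arXiv:2111.06983 (2021).

\bibitem{IP}
Ingleton and Piff,
\emph{Gammoids and transversal matroids},
J.~Combin.\ Theory Ser.~B \textbf{15} (1973).

\bibitem{Oxley}
Oxley,
\emph{Matroid Theory}.

\end{thebibliography}
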